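\title{A $3$-manifold group whose stable commutator length is not piecewise rational linear}

\begin{abstract}
We show that stable commutator length need not be piecewise rational linear in the fundamental group of a compact $3$-manifold. Let $M$ be a once-punctured torus bundle whose monodromy is a matrix $\Phi\in SL_2(\mathbb Z)$ with positive entries, for example the figure-eight knot exterior. We exhibit a rational plane of homogenized $1$-boundaries of $\pi_1(M)*\mathbb Z$ on which $\operatorname{scl}$ has a corner along the irrational ray spanned by the expanding eigenvector of $\Phi$. Doubling gives closed orientable examples. The free factor reduces the problem to surfaces in $M$ bounded by positive words in the fiber group. For these we bound the Euler characteristic by following the leaves of an invariant linear foliation of the fiber.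
\end{abstract}

\section{Introduction}

\subsection{Stable commutator length and the PQL property}

Let $G$ be a group. The \emph{commutator length} $\operatorname{cl}(x)$ of $x\in[G,G]$ is the least number of commutators whose product is $x$. Its stable version is defined on formal sums of elements, as follows.

Let $B_1(G)$ be the real vector space of group $1$-boundaries, that is, of real $1$-chains $\sum_i t_ig_i$ ($t_i\in\mathbb R$, $g_i\in G$) that are boundaries in the bar complex. Every $1$-chain is a cycle, so a chain is a boundary exactly when $\sum_i t_i[g_i]=0$ in $H_1(G;\mathbb R)$. The space $B_1^H(G)$ of \emph{homogenized $1$-boundaries} is the quotient of $B_1(G)$ by the span of all chains $g^n-ng$ and $g-hgh^{-1}$ ($g,h\in G$, $n\in\mathbb Z$). In $B_1^H(G)$ we have $-g=g^{-1}$, so every integral chain is represented by a sum $g_1+\cdots+g_m$, with repetitions allowed. For such a boundary the class of $g_1\cdots g_m$ in $H_1(G;\mathbb Z)$ is torsion, so the set $N$ of integers $n\ge1$ with $g_1^n\cdots g_m^n\in[G,G]$ consists of the positive multiples of a fixed integer, and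
\begin{equation}\label{eq:scl}
\operatorname{scl}(g_1+\cdots+g_m)=\lim_{n\to\infty,\ n\in N}\ \inf_{t_2,\dots,t_m\in G}\ \frac{\operatorname{cl}\big(g_1^n\,t_2g_2^nt_2^{-1}\cdots t_mg_m^nt_m^{-1}\big)}{n}.
\end{equation}
This function is homogeneous on rational chains and extends by continuity to a pseudo-norm on $B_1^H(G)$: it satisfies $\operatorname{scl}(c+c')\le\operatorname{scl}(c)+\operatorname{scl}(c')$ and $\operatorname{scl}(sc)=|s|\operatorname{scl}(c)$ for $s\in\mathbb R$, and it may vanish on nonzero vectors. In particular it is continuous on every finite-dimensional subspace.

Topologically, the infimum in \eqref{eq:scl} is the least genus of a connected surface in a $K(G,1)$ whose $m$ boundary components wrap $n$ times around $g_1,\dots,g_m$ (Lemma~\ref{lem:surfaces}). A surface of genus $g$ with $m$ boundary components has $-\chi=2g-2+m$, so $\operatorname{scl}$ is the limit of $-\chi/2n$ for these most efficient surfaces.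

A subspace $V\subset B_1^H(G)$ is \emph{rational} if it is spanned by finitely many integral chains; such a spanning set gives $V$ a rational structure.

\begin{definition}
A group $G$ is \emph{PQL} if every finite-dimensional rational subspace $V$ of $B_1^H(G)$ admits a decomposition into finitely many rational polyhedral cones, on each of which $\operatorname{scl}$ is a linear function with rational coefficients.
\end{definition}

Abelian groups are PQL, because the commutator lengths in \eqref{eq:scl} all vanish. It is known that free groups are PQL, that the property is inherited by supergroups of finite index, and that $\pi_1(M)$ is PQL when $M$ is the interior of a compact Seifert-fibered $3$-manifold with non-empty boundary. Call a group a \emph{$3$-manifold group} if it is the fundamental group of a compact $3$-manifold, possibly with boundary. This paper answers the following question from \cite{Calegari}.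

\medskip
\noindent\emph{Does every $3$-manifold group have the PQL property?}
\medskip

One would guess that the answer is yes. If efficient surfaces could be cut into finitely many types of pieces, subject to integral linear gluing equations, then $\operatorname{scl}$ would be the value of a rational linear program, and such a value is a piecewise rational linear function of the data. The answer is nevertheless no. In our examples infinitely many types of pieces become useful, one for each power of a hyperbolic matrix, and the irrational eigendirection of the matrix is visible in the unit ball of $\operatorname{scl}$.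

\subsection{Results}\label{sec:results}

Let $\Phi\in SL_2(\mathbb Z)$ have positive entries. It has irrational eigenvalues $\lambda>1$ and $\lambda^{-1}$. Let $e_+$ be an eigenvector for $\lambda$ with positive entries, and let $Y\colon\mathbb R^2\to\mathbb R$ be a nonzero linear functional with $Y\circ\Phi=\lambda^{-1}Y$. Then $\ker Y=\mathbb Re_+$, and this line contains no nonzero rational vector (Lemma~\ref{lem:eigen}).

Let $F=\langle a,b\rangle$ be the free group of rank two and $\operatorname{ab}\colon F\to\mathbb Z^2$ its abelianization, with $e_a=\operatorname{ab}(a)=(1,0)$ and $e_b=\operatorname{ab}(b)=(0,1)$. A \emph{positive word} is a nonempty word in $a$ and $b$ without inverses. Let $\varphi$ be an automorphism of $F$ that induces $\Phi$ on $\mathbb Z^2$ and sends $a$ and $b$ to positive words (Lemma~\ref{lem:positive}), and let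
\[
A=F\rtimes_\varphi\langle t\rangle,\qquad txt^{-1}=\varphi(x)\quad(x\in F).
\]
Let $B$ be any group containing an element $\tau$ of infinite order, and put
\[
G=A*B,\qquad c_a=a\tau-\tau,\qquad c_b=b\tau-\tau,\qquad V=\operatorname{span}(c_a,c_b).
\]
Since $H_1(A;\mathbb Z)=\mathbb Z\oplus\mathbb Z^2/(\Phi-1)\mathbb Z^2$ and $\det(\Phi-1)=2-\operatorname{tr}\Phi\ne0$, every element of $F$ is a real boundary in $A$. Hence $c_a,c_b\in B_1^H(G)$.

\begin{theorem}\label{thm:main}
The chains $c_a$ and $c_b$ are linearly independent, and there are constants $c_1,c_2>0$ such that for all real $p,q\ge0$
\begin{equation}\label{eq:main}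
c_1|Y(p,q)|\ \le\ 2\operatorname{scl}(p\,c_a+q\,c_b)-(p+q)\ \le\ c_2|Y(p,q)| .
\end{equation}
Consequently there is no finite decomposition of $V$ into rational polyhedral cones on each of which $\operatorname{scl}$ is linear, and $G$ is not PQL.
\end{theorem}

\begin{corollary}\label{cor:manifolds}
Not every $3$-manifold group is PQL. More precisely:
\begin{enumerate}
\item[(1)] Let $M$ be the mapping torus of a homeomorphism of the once-holed torus that induces $\Phi$ on $H_1$; for $\Phi=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ this is the figure-eight knot exterior. Then $\pi_1\big(M\,\natural\,(S^1\times D^2)\big)=\pi_1(M)*\mathbb Z$ is not PQL.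
\item[(2)] Let $DM$ be the double of $M$. The fundamental group of the closed orientable manifold $DM\#(S^2\times S^1)$ is not PQL.
\item[(3)] For every once-punctured torus bundle $M'$ whose monodromy acts on $H_1$ of the fiber by a matrix in $SL_2(\mathbb Z)$ of trace greater than $2$, and every group $B$ with an element of infinite order, $\pi_1(M')*B$ is not PQL.
\end{enumerate}
\end{corollary}

The argument does not decide whether $\pi_1(M)$ itself is PQL.

\subsection{Where the corner comes from}

Throughout, let
\[
E(p,q)=2\operatorname{scl}(p\,c_a+q\,c_b)-(p+q)\qquad(p,q\ge0).
\]
Take a surface that bounds $n(pc_a+qc_b)$ and cut it along the splitting $G=A*B$. The cut consists of $n(p+q)$ arcs, which account for the term $p+q$. What remains on the $A$ side is a surface whose boundary spells \emph{positive} words in $a$ and $b$, with $np$ letters $a$ and $nq$ letters $b$ in total and in an order that we may not prescribe. So $E(p,q)$ measures the cost of filling positive words with letter frequencies $p:q$ in $A$.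

Frequencies near $e_+$ are cheap. The word $\varphi^n(a)=t^nat^{-n}$ is positive, has length of order $\lambda^n$ and frequencies tending to $e_+$, and it is conjugate to $a$, so its cost does not grow. This gives the upper bound (Section~\ref{sec:upper}).

All other frequencies are expensive. This is Proposition~\ref{prop:key}, the core of the paper, from which the lower bound follows in Section~\ref{sec:lower}. The group $A$ acts on the universal cover of the punctured torus $(\mathbb R^2\setminus\mathbb Z^2)/\mathbb Z^2$ and preserves the foliation by lines parallel to the contracting eigendirection of $\Phi$. We pull this foliation back to the surface. Positivity of the boundary words means that a leaf entering through the boundary can never leave. The leaves entering through the boundary form at most a constant times $-\chi$ parallel bands, and each band, having infinite length in a compact surface, must become arbitrarily thin. In the plane such a band sweeps out a region that contains no lattice point and lies between a piece of the boundary staircase and a segment almost parallel to $e_+$. A region without lattice points cannot contain a large rectangle with sides along the eigendirections, so $Y$ changes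 by a bounded amount across each band. Sections~\ref{sec:flat}--\ref{sec:proof} carry this out; Section~\ref{sec:example} shows the mechanism for a surface with $\chi=-1$.

\section{The matrix, the groups, and the consequences of the estimate}\label{sec:setup}

\subsection{Eigendirections and positive automorphisms}

\begin{lemma}\label{lem:eigen}
Let $\Phi\in SL_2(\mathbb Z)$ have positive entries. Then $\operatorname{tr}\Phi\ge3$, and the eigenvalues $\lambda>1$ and $\lambda^{-1}$ are irrational. There is a linear functional $X$ with $X\circ\Phi=\lambda X$ and $X(e_a),X(e_b)>0$. Moreover $\ker Y=\mathbb Re_+$, the numbers $Y(e_a),Y(e_b)$ are nonzero and of opposite sign, $X$ and $Y$ are injective on $\mathbb Z^2$, and $\lambda X(\mathbb Z^2)=X(\mathbb Z^2)$.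
\end{lemma}

\begin{proof}
The product of the diagonal entries is at least $2$, so their sum is at least $3$. A rational root of $z^2-(\operatorname{tr}\Phi)z+1$ is $\pm1$, which forces $\operatorname{tr}\Phi=\pm2$. The Perron--Frobenius theorem, applied to $\Phi$ and to its transpose, gives $e_+$ and $X$. From $\lambda Y(e_+)=Y(\Phi e_+)=\lambda^{-1}Y(e_+)$ we get $Y(e_+)=0$, and since $e_+$ has positive entries, $Y(e_a)$ and $Y(e_b)$ are nonzero of opposite sign. The lines $\ker X$ and $\ker Y$ are $\Phi$-invariant, so a nonzero rational vector on one of them would be an eigenvector with rational eigenvalue. Finally $\lambda X(\mathbb Z^2)=X(\Phi\mathbb Z^2)=X(\mathbb Z^2)$.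
\end{proof}

The pair $(X,Y)$ is a system of linear coordinates on $\mathbb R^2$ in which $\Phi$ is the diagonal map $(X,Y)\mapsto(\lambda X,\lambda^{-1}Y)$.

\begin{lemma}\label{lem:positive}
There is an automorphism $\varphi$ of $F$ inducing $\Phi$ with $\varphi(a)$ and $\varphi(b)$ positive words.
\end{lemma}

\begin{proof}
The matrices $R=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $L=\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$ are induced by the automorphisms $(a\mapsto a,\ b\mapsto ab)$ and $(a\mapsto ab,\ b\mapsto b)$, which preserve positive words. So it suffices to show that every matrix $\left(\begin{smallmatrix}p&r\\q&s\end{smallmatrix}\right)\in SL_2(\mathbb Z)$ with nonnegative entries is a product of $R$'s and $L$'s. If $p>r$ and $q<s$, then $1=ps-qr\ge(r+1)(q+1)-qr=r+q+1$, so $r=q=0$ and the matrix is the identity. If $p<r$ and $q>s$, then $ps-qr<0$, which is impossible. Otherwise one column dominates the other entrywise. Subtracting the dominated column, that is, multiplying on the right by $R^{-1}$ or $L^{-1}$, keeps the entries nonnegative and decreases their sum, and we conclude by induction.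
\end{proof}

Let $\deg\colon A\to\mathbb Z$ be the homomorphism with $\deg(F)=0$ and $\deg(t)=1$. Then
\begin{equation}\label{eq:conj}
\operatorname{ab}(uxu^{-1})=\Phi^{\deg u}\operatorname{ab}(x)\qquad(u\in A,\ x\in F).
\end{equation}
We use Nielsen's theorem: an automorphism of $F$ that acts trivially on $\mathbb Z^2$ is inner.

\begin{example}\label{ex:fig8}
Our running example is $\Phi=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)=RL$, with $\varphi(a)=aab$ and $\varphi(b)=ab$. Let $\theta=\frac{1+\sqrt5}2$, so $\theta^2=\theta+1$. Then $\lambda=\theta^2$, $e_+=(\theta,1)$, $X(p,q)=\theta p+q$ and $Y(p,q)=p-\theta q$.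
\end{example}

\subsection{From the estimate to Theorem~\ref{thm:main}}

Assume \eqref{eq:main}, which is proved in Sections~\ref{sec:upper} and~\ref{sec:lower} without using independence. It says that $E\ge0$ on the quadrant $p,q\ge0$ and that $E$ vanishes exactly on the ray $\mathbb R_{\ge0}e_+$. Therefore
\begin{equation}\label{eq:notlinear}
E\text{ does not agree with a linear function on any neighborhood of }e_+,
\end{equation}
because a linear function that is nonnegative near $e_+$ and zero at $e_+$ is zero.

\emph{Independence.} Suppose $\alpha c_a+\beta c_b=0$ with $(\alpha,\beta)\ne(0,0)$. If $\alpha,\beta\ge0$, then $E(\alpha,\beta)=-(\alpha+\beta)<0$, which is impossible; the case $\alpha,\beta\le0$ reduces to this one by a change of sign. Otherwise $c_a=sc_b$ with $s>0$, and $\operatorname{scl}(pc_a+qc_b)=(ps+q)\operatorname{scl}(c_b)$ is linear on the quadrant, contrary to \eqref{eq:notlinear}.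

\emph{Failure of PQL.} Identify $V$ with $\mathbb R^2$ by the basis $c_a,c_b$. In a finite decomposition of $V$ into rational polyhedral cones, $e_+$ lies in some cone $K$. A rational cone of dimension at most one, and the boundary of a two-dimensional one, is contained in a union of rational rays. Since $e_+$ lies on no rational ray, it is an interior point of $K$. By \eqref{eq:notlinear}, $\operatorname{scl}$ is not linear on $K$. \qed

\subsection{Proof of Corollary~\ref{cor:manifolds}}

(1) We have $\pi_1(M)=F\rtimes_{\varphi'}\langle t'\rangle$ for an automorphism $\varphi'$ inducing $\Phi$. By Nielsen's theorem $\varphi(x)=y\varphi'(x)y^{-1}$ for some $y\in F$, and $t\mapsto yt'$ defines an isomorphism $A\cong\pi_1(M)$ that is the identity on $F$. By van Kampen's theorem the boundary connected sum has fundamental group $A*\mathbb Z$. Apply Theorem~\ref{thm:main} with $B=\mathbb Z$.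

(2) Folding is a retraction $DM\to M$. So $G=\pi_1(M)*\mathbb Z$ is a retract of $G'=\pi_1(DM)*\mathbb Z=\pi_1(DM\#(S^2\times S^1))$: there are homomorphisms $i\colon G\to G'$ and $r\colon G'\to G$ with $ri=\mathrm{id}$. Homomorphisms do not increase $\operatorname{cl}$, hence do not increase $\operatorname{scl}$, so $\operatorname{scl}_G(c)=\operatorname{scl}_G(ri(c))\le\operatorname{scl}_{G'}(i(c))\le\operatorname{scl}_G(c)$. The map $B_1^H(G)\to B_1^H(G')$ induced by $i$ has a left inverse, so it is injective. Thus $i(V)$ is a rational plane on which $\operatorname{scl}_{G'}$ is the same function as $\operatorname{scl}_G$ on $V$.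

(3) Let $\pi_1(M')=F\rtimes_{\varphi'}\mathbb Z$, where $\varphi'$ induces $\Phi'\in SL_2(\mathbb Z)$ with $\operatorname{tr}\Phi'>2$. It suffices to find a free basis of $F$ in whose image the matrix of $\Phi'$ has positive entries; then $\pi_1(M')\cong A$ for that matrix, as in (1). The eigenvalues $\lambda>1$, $\lambda^{-1}$ of $\Phi'$ are irrational, and nonzero functionals $X,Y$ with $X\Phi'=\lambda X$, $Y\Phi'=\lambda^{-1}Y$ are injective on $\mathbb Z^2$, as in Lemma~\ref{lem:eigen}. Start with the standard basis $u,v$ and change signs so that $X(u),X(v)>0$. As long as $Y(u)$ and $Y(v)$ have the same sign, replace the vector with the larger $X$, say $u$, by $u-v$. This keeps $X$ positive, strictly decreases $X(u)+X(v)$, and does not increase $\max(|Y(u)|,|Y(v)|)$. The vectors stay in a bounded set, which contains finitely many lattice points, so the process stops at a basis with $X(u),X(v)>0$ and $Y(u)Y(v)<0$. Each move lifts to a change of free basis of $F$. Let $e$ span $\ker Y$ with $X(e)>0$; then $e=\alpha u+\beta v$ with $\alpha,\beta>0$. For $w\in\{u,v\}$ the vector $\Phi'w-\lambda^{-1}w$ lies in $\ker Y$ and has positive $X$, so it is a positive multiple of $e$. Hence $\Phi'w$ has positive coordinates.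 \qed

\section{The upper bound}\label{sec:upper}

We first recall the dictionary between commutators and surfaces. A boundary component of an oriented surface always carries the boundary orientation.

\begin{lemma}\label{lem:surfaces}
Let $x_1,\dots,x_m\in G$, $m\ge1$, and $g\ge0$. There are $t_2,\dots,t_m\in G$ such that $x_1\,t_2x_2t_2^{-1}\cdots t_mx_mt_m^{-1}$ is a product of $g$ commutators if and only if the compact connected oriented surface $S$ of genus $g$ with $m$ boundary components maps to a $K(G,1)$ so that its boundary components represent the conjugacy classes of $x_1,\dots,x_m$.
\end{lemma}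

\begin{proof}
For any numbering of the boundary components, $\pi_1(S)$ has generators $\alpha_i,\beta_i,\delta_j$ and the single relation $\prod_{i=1}^g[\alpha_i,\beta_i]\cdot\delta_1\cdots\delta_m=1$, where $\delta_j$ is freely homotopic to the $j$-th boundary component. Every homomorphism $\pi_1(S)\to G$ is induced by a map to $K(G,1)$. The inverse and every conjugate of a product of $g$ commutators is again such a product.
\end{proof}

\begin{lemma}\label{lem:pants}
For all $x,y\in G$ we have $\operatorname{scl}(xy-x-y)\le\frac12$.
\end{lemma}

\begin{proof}
The chain is represented by the sum $xy+y^{-1}+x^{-1}$, and $N$ is the set of all $n\ge1$. A pair of pants maps to $K(G,1)$ with boundary components representing $xy$, $y^{-1}$, $x^{-1}$. For odd $n$, take the cyclic cover given by the homomorphism to $\mathbb Z/n$ that sends the two free generators (mapping to $x$ and $y$) to $1$. The three boundary components go to the generators $2,-1,-1$ of $\mathbb Z/n$, so the cover is connected and has three boundary components, each of degree $n$. Its Euler characteristic is $-n$, so its genus is $(n-1)/2$. By Lemma~\ref{lem:surfaces} the infimum in \eqref{eq:scl} is at most $(n-1)/2n$ for odd $n$.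
\end{proof}

The next lemma trades the chain $pc_a+qc_b$ for any positive word with the same letter counts, at a price of one pair of pants per letter.

\begin{lemma}\label{lem:word}
If $W$ is a positive word with $\operatorname{ab}(W)=(p,q)$, then $E(p,q)\le2\operatorname{scl}(W)$.
\end{lemma}

\begin{proof}
Let $W=x_1\cdots x_k$, $k=p+q$, and $y_j=x_1\cdots x_j\tau^j$. The element $y_j$ is conjugate to $\tau^jx_1\cdots x_j$, and $(\tau^jx_1\cdots x_j)(x_{j+1}\tau)$ is conjugate to $y_{j+1}$. By Lemma~\ref{lem:pants},
\[
\operatorname{scl}(y_{j+1}-y_j-x_{j+1}\tau)\le\tfrac12\quad(1\le j<k),\qquad \operatorname{scl}(y_k-W-k\tau)\le\tfrac12,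
\]
where the last bound uses $y_k=W\tau^k$ and $\tau^k=k\tau$ in $B_1^H(G)$. Since $y_1=x_1\tau$, the first $k-1$ chains add up to $y_k-\sum_ix_i\tau$. Subtracting this from the last chain gives $\sum_ix_i\tau-k\tau-W=pc_a+qc_b-W$, whose $\operatorname{scl}$ is therefore at most $k/2$. Hence $\operatorname{scl}(pc_a+qc_b)\le\frac12(p+q)+\operatorname{scl}(W)$.
\end{proof}

\begin{proof}[Proof of the upper bound in \eqref{eq:main}]
The word $W_n=\varphi^n(a)=t^nat^{-n}$ is positive, has letter counts $(p_n,q_n)=\Phi^ne_a$, and is conjugate to $a$. So $E(p_n,q_n)\le2\operatorname{scl}(a)$ for all $n$. The function $E$ is continuous, positively homogeneous and subadditive on the quadrant. Since $X(e_a)\neq 0$, the vector $e_a$ has a nonzero component along $e_+$, so $p_n+q_n\to\infty$ and $(p_n,q_n)/(p_n+q_n)$ tends to a positive multiple of $e_+$. Dividing by $p_n+q_n$ gives $E(e_+)\le0$.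

Every $v$ in the quadrant has the form $\alpha e_++\beta e_x$ with $\alpha,\beta\ge0$ and $x\in\{a,b\}$, and then $|Y(v)|=\beta|Y(e_x)|$. By subadditivity and Lemma~\ref{lem:word} for $W=x$,
\[
E(v)\le\beta E(e_x)\le2\beta\operatorname{scl}(x)\le c_2|Y(v)|
\]
for any $c_2>0$ with $c_2\ge2\operatorname{scl}(x)/|Y(e_x)|$ for $x=a,b$.
\end{proof}

\begin{example}
In Example~\ref{ex:fig8}, $tbt^{-1}=ab$ gives $a=(tbt^{-1})\,b^{-1}$, and $t(ab^{-1})t^{-1}=a$ gives $b=(t^{-1}a^{-1}t)\,a$. In each case the two factors cancel in $B_1^H$, so $\operatorname{scl}(a),\operatorname{scl}(b)\le\frac12$ by Lemma~\ref{lem:pants}. Since $|Y(e_a)|=1$ and $|Y(e_b)|=\theta$, we may take $c_2=1$, and $E(p,q)\le|p-\theta q|$. Along $\Phi^ne_a=(1,0),(2,1),(5,3),(13,8),\dots$ this bound is $\theta^{-2n}$. The lower bound will show that $E(\Phi^ne_a)$ is positive and of exactly this order.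
\end{example}

\section{The lower bound: reduction to positive words}\label{sec:lower}

\begin{proposition}\label{prop:key}
There is $c>0$, depending only on $\Phi$ and the normalization of $Y$, with the following property. Let $S$ be a compact connected oriented surface with nonempty boundary and $S\to K(A,1)$ a map such that the boundary components represent the conjugacy classes of positive words $W_1,\dots,W_d$. Then
\[
-\chi(S)\ \ge\ c\,\Big|\sum_{j=1}^dY(\operatorname{ab}(W_j))\Big| .
\]
\end{proposition}

\begin{remark}\label{rem:fail}
Two features are essential. Without positivity the bound fails: an annulus bounds $\varphi(a)$ and $a^{-1}$, it has $\chi=0$, and $Y(\Phi e_a)-Y(e_a)=(\lambda^{-1}-1)Y(e_a)\ne0$. The bound also fails if $F$ is replaced by $\mathbb Z^2$, that is, if the puncture is filled: with $k=\operatorname{tr}\Phi-2$ we have $nke_a=(\Phi-1)w$ for some $w\in\mathbb Z^2$, so $a^{nk}=twt^{-1}w^{-1}$ bounds a once-holed torus for every $n$.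
\end{remark}

The role of the factor $B$ is to force positivity. We now deduce the lower bound in \eqref{eq:main}, with $c_1=c$.

Let $p,q\ge0$ be integers, not both zero. The chain $pc_a+qc_b$ is represented by the sum of $m=2(p+q)$ elements: $p$ copies of $a\tau$, $q$ copies of $b\tau$, and $p+q$ copies of $\tau^{-1}$. For $n\in N$ let $g_n$ be the least commutator length in \eqref{eq:scl}. Lemma~\ref{lem:surfaces} gives a connected surface $S$ with $-\chi(S)=2g_n-2+m$ and a map $f\colon S\to K(G,1)$ whose boundary components represent the $n$-th powers of the $m$ elements.

As $K(G,1)$ take a $K(A,1)$ and a $K(B,1)$ joined by an arc. Homotope $f$ near $\partial S$ so that the boundary loops are standard: the loop for $(x\tau)^n$, $x\in\{a,b\}$, alternates between a loop representing $x$ in $K(A,1)$ and a loop representing $\tau$ in $K(B,1)$ and runs monotonically along the arc in between, and the loop for $\tau^{-n}$ stays in $K(B,1)$. After a homotopy fixed on $\partial S$, the map $f$ is transverse to an interior point $*$ of the arc. The preimage $f^{-1}(*)$ is a properly embedded $1$-manifold with $2n(p+q)$ endpoints, so it consists of $n(p+q)$ arcs and some circles.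

The circles would produce boundary components that carry no positive word, so we remove them one at a time. A circle has an open annular neighborhood on which $f$ is the projection to a small subarc about $*$. Delete the annulus, cap both new boundary circles with discs mapped to the endpoints of the subarc, and discard any closed component. If all components have boundary beforehand, the surgery creates at most one closed component. The surgery raises $\chi$ by $2$ and a closed component has $\chi\le2$, so $\chi$ does not decrease. We end with a surface $S'$ with $\chi(S')\ge\chi(S)$, with the same boundary, without closed components, and with $f^{-1}(*)$ consisting of the $n(p+q)$ arcs. Cutting along the arcs gives surfaces $S_A$ and $S_B$, mapped to the two sides of $*$, with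
\[
\chi(S')=\chi(S_A)+\chi(S_B)-n(p+q).
\]
A closed component of $S_A$ or $S_B$ would be a closed component of $S'$, so there is none.

A boundary component of $S_B$ is either a boundary component of $S$, representing $\tau^{-n}$, or alternates between arcs mapped to $*$ and segments of $\partial S$ that run once around $\tau$, and then represents $\tau^k$ with $k\ge1$. Here we use that $\tau$ has infinite order: these elements are nontrivial, so $S_B$ has no disc component and $\chi(S_B)\le0$.

A boundary component of $S_A$ alternates between arcs mapped to $*$ and segments of $\partial S$ that run once around $a$ or $b$. The boundary orientations of $S_A$ and $S$ agree on these segments, so the component represents a positive word; this is where $p,q\ge0$ is used. Altogether these words contain $np$ letters $a$ and $nq$ letters $b$. Proposition~\ref{prop:key}, summed over the components of $S_A$, gives $-\chi(S_A)\ge cn|Y(p,q)|$. Hence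
\[
2g_n-2+m\ \ge\ -\chi(S')\ \ge\ n(p+q)+cn|Y(p,q)| .
\]
Dividing by $n$ and letting $n\to\infty$ in $N$ yields $E(p,q)\ge c|Y(p,q)|$. By homogeneity and continuity this holds for all real $p,q\ge0$.

\section{A flat space for $A$}\label{sec:flat}

To prove Proposition~\ref{prop:key} we need a space on which $A$ acts, in which positive words are paths monotone for $X$, and which remembers the puncture (Remark~\ref{rem:fail}). The universal cover of the flat punctured torus, completed by its punctures, has all three properties.

\subsection{The space and the action}

Let $\overline P$ be the union of unit squares $Q_x$, $x\in F$, where the right edge of $Q_x$ is glued to the left edge of $Q_{xa}$ and the top edge of $Q_x$ to the bottom edge of $Q_{xb}$. It carries the flat path metric: the distance of two points is the infimum of the lengths of chains of segments, each contained in a square. The adjacency graph of the squares is the Cayley tree of $F$, and $F$ acts by $yQ_x=Q_{yx}$. The \emph{developing map} $D\colon\overline P\to\mathbb R^2$ sends $Q_x$ to $[0,1]^2+\operatorname{ab}(x)$ by translation. It is $1$-Lipschitz and satisfies $D(xz)=D(z)+\operatorname{ab}(x)$. The images of the corners are the \emph{vertices};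 let $P$ be their complement, and let $T^\circ=(\mathbb R^2\setminus\mathbb Z^2)/\mathbb Z^2$.

Turning around a vertex $v$ means stepping periodically by $a,b,a^{-1},b^{-1}$ in the tree. So the squares containing $v$ form a bi-infinite geodesic of the tree, consecutive squares share an edge at $v$, and the cone angle at $v$ is infinite. A path from $v$ can leave the union of these squares only through an edge not containing $v$, whose image is at distance at least $1$ from $D(v)$. Hence for $r\le1$ the open ball $B(v,r)$ is the union of the quarter discs of radius $r$ at $v$ in these squares. It follows that distinct vertices are at distance at least $1$, and that $B(v,r)\setminus\{v\}$ is connected.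

The surface $P$ is simply connected, since it consists of squares without corners glued along open edges in the pattern of a tree. The group $F$ acts freely and properly discontinuously on $P$ with quotient $T^\circ$. So $P\to T^\circ$ is the universal covering, and since it factors through $D$,
\begin{equation}\label{eq:cover}
D\colon P\to\mathbb R^2\setminus\mathbb Z^2\ \text{ is a universal covering.}
\end{equation}

\begin{lemma}\label{lem:action}
The action of $F$ on $\overline P$ extends to an action of $A$ by homeomorphisms that preserve the set of vertices, such that for each $u\in A$
\[
D\circ u=\Phi^{\deg u}D+w_u\quad\text{with }w_u\in\mathbb Z^2 .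
\]
\end{lemma}

\begin{proof}
Lift the homeomorphism of $T^\circ$ induced by $\Phi$ to $\hat t\colon P\to P$. The maps $D\circ\hat t$ and $\Phi\circ D$ lift the same map $P\to T^\circ$ to $\mathbb R^2\setminus\mathbb Z^2$, so $D\circ\hat t=\Phi D+w$ with $w\in\mathbb Z^2$. Conjugation by $\hat t$ preserves the deck group $F$, and $D(\hat tx\hat t^{-1}z)=D(z)+\Phi\operatorname{ab}(x)$, so it induces $\Phi$ on $\mathbb Z^2$. By Nielsen's theorem we can multiply $\hat t$ by an element of $F$ so that $\hat tx\hat t^{-1}=\varphi(x)$ for all $x\in F$. This defines the action on $P$.

The map $\hat t$ is locally linear, hence bi-Lipschitz for the path metric of $P$, so it extends to the metric completion. It remains to see that the completion is $\overline P$. The path metric of $P$ is the restriction of that of $\overline P$, because a chain through a vertex can be rerouted along a circular arc of small radius through finitely many quarter discs. Also $P$ is dense. Let $(z_n)$ be a Cauchy sequence in $\overline P$, and let $y=\lim D(z_n)$. If $y\notin\mathbb Z^2$, the sequence eventually lies in one sheet over a small disc about $y$ and converges there. If $y\in\mathbb Z^2$, then for large $n$ a square containing $z_n$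 has a corner $v_n$ with $D(v_n)=y$, at distance $|D(z_n)-y|\to0$ from $z_n$. Since distinct vertices are at distance at least $1$, the sequence $v_n$ is eventually constant, and $z_n$ converges to it.
\end{proof}

We write $X(z),Y(z)$ for $X(D(z)),Y(D(z))$. Up to translation, $u\in A$ multiplies $X$ by $\lambda^{\deg u}$ and $Y$ by $\lambda^{-\deg u}$. In particular, since $\lambda>0$, the action preserves the direction in which $X$ increases.

\subsection{Generic lines}

The level sets of $X$ form an $A$-invariant foliation of $P$. We use only the leaves that stay away from vertices. A \emph{generic line} is a component $L$ of $\{z:X(z)=c\}$ with $c\notin X(\mathbb Z^2)$, and $c$ is its \emph{level}. The line $\ell=\{X=c\}$ in the plane misses $\mathbb Z^2$, so by \eqref{eq:cover} $D$ maps $L$ homeomorphically onto $\ell$. As $X(e_a),X(e_b)\ne0$, the line $\ell$ is not parallel to the edges. So $L$ meets each of its squares in a segment that enters and leaves through the interiors of different edges, and the squares met by $L$ form a bi-infinite geodesic of the tree. Distinct generic lines are disjoint, and $A$ permutes them because $\lambda X(\mathbb Z^2)=X(\mathbb Z^2)$.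

\begin{lemma}\label{lem:sides}
The complement $\overline P\setminus L$ has exactly two components, the \emph{sides} of $L$. A path that meets $L$ once, at a point near which $X$ is strictly monotone along the path, has its endpoints on different sides, provided that the meeting point is not an endpoint.
\end{lemma}

\begin{proof}
The surface $P$ is open and simply connected, hence homeomorphic to the plane. The line $L$ is closed in $P$ and is properly embedded, since $D$ is continuous and maps $L$ homeomorphically onto $\ell$. By the Jordan curve theorem $P\setminus L$ has two components, each with frontier $L$. Choose a neighborhood $\{|X-c|<\epsilon(Y)\}$ of $\ell$ that misses $\mathbb Z^2$, with $\epsilon$ positive and continuous. It is simply connected, so it lifts homeomorphically to a neighborhood of $L$, which $L$ divides into connected halves $X<c$ and $X>c$. Each component of $P\setminus L$ meets one of the halves, so the halves lie in different components. This gives the second statement once the vertices are assigned to sides. For a vertex $v$ and $r\le1$ smaller than the distance from $D(v)$ to $\ell$, the set $B(v,r)\setminus\{v\}$ is connected and misses $L$, so it lies in one component, and we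 add $v$ to that component. The two resulting sets are connected, open and disjoint, and they cover $\overline P\setminus L$.
\end{proof}

\subsection{Tight paths}

We shall replace the edges of a triangulated surface by paths in $\overline P$ that meet the foliation efficiently. Geodesics would do for one edge, but $A$ does not act by isometries, so we isolate the $A$-invariant property that matters.

A \emph{saddle connection} is a path between vertices, without interior vertices, that $D$ maps injectively to a straight segment. Its vector lies in $\mathbb Z^2\setminus0$, so $X$ is strictly monotone along it. A \emph{tight path} is a finite concatenation of saddle connections, possibly empty (a constant path at a vertex), that meets every generic line at most once. The group $A$ maps tight paths to tight paths. A tight path can meet a generic line only in the interior of a saddle connection, so Lemma~\ref{lem:sides} gives: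
\begin{equation}\label{eq:sep}
\text{a generic line meets a tight path from $v$ to $v'$ if and only if it separates $v$ from $v'$.}
\end{equation}

Let $o$ be the bottom left corner of $Q_1$, so $D(o)=0$. The bottom edge $\gamma_a$ of $Q_1$ joins $o$ to $ao$, and the left edge $\gamma_b$ joins $o$ to $bo$. For a positive word $W=x_1\cdots x_k$ let $\gamma_W$ be the \emph{staircase}: the concatenation of the edges $x_1\cdots x_{i-1}\gamma_{x_i}$, which runs from $o$ to $Wo$.

\begin{lemma}\label{lem:tight}
\textup{(a)} Staircases are tight, and $X$ is strictly increasing along them. \textup{(b)} Any two vertices are joined by a tight path.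
\end{lemma}

\begin{proof}
(a) The edges have vectors $e_a$ or $e_b$, on which $X$ is positive. So a staircase meets each level of $X$ at most once.

(b) Let $v\ne v'$. Let $U$ be the union of the squares along the geodesic of the tree from a square containing $v$ to a square containing $v'$, and let $\sigma$ be a shortest path from $v$ to $v'$ in the compact set $U$. It is injective, so it visits each of the finitely many vertices of $U$ at most once. Away from vertices $U$ is locally a plane or a half-plane, so $\sigma$ is straight there. Thus $\sigma$ is a finite concatenation of saddle connections. For a generic line $L$, the squares of $U$ met by $L$ form the intersection of two geodesics of a tree, so they are consecutive, and $L\cap U$ is empty or a single segment. Suppose that $\sigma$ meets $L$ in points $z\ne z'$. The subpath between them has length at least $|D(z)-D(z')|$, which is the length of the segment of $L\cap U$ from $z$ to $z'$. By minimality equality holds, so $D$ maps the subpath into a straight segment on which $X$ is constant. This contradicts the strict monotonicity of $X$ on saddle connections.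
\end{proof}

We measure tight paths by $\mu=|dX|$ and write $|\sigma|$ for the total measure. In the parametrization by $\mu$ the function $X$ is piecewise linear with slopes $\pm1$, so for an interval $I$ of parameters
\begin{equation}\label{eq:area}
\mu(I)=\int_{\mathbb R}\#\{s\in I:X(\sigma(s))=c\}\,dc .
\end{equation}
An element $u\in A$ multiplies $\mu$ by $\lambda^{\deg u}$. A point is \emph{generic} if it lies on a generic line. All but countably many points of a tight path are generic, since $X(\mathbb Z^2)$ is countable.

The next lemma says that the generic lines cross a triangle of tight paths as in a tripod: they cut off its three corners in parallel families.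

\begin{lemma}\label{lem:tripod}
Let $v_1,v_2,v_3$ be vertices, not necessarily distinct, joined in pairs by tight paths. Let $\sigma_{ij}(s)$ be the path between $v_i$ and $v_j$, parametrized by $\mu$ from $v_i$. There are $r_1,r_2,r_3\ge0$ with $|\sigma_{ij}|=r_i+r_j$ such that for $\{i,j,k\}=\{1,2,3\}$:
\begin{enumerate}
\item[(a)] if $0<s<r_i$ and $\sigma_{ij}(s)$ is generic, then $\sigma_{ik}(s)$ lies on the same generic line;
\item[(b)] $X(\sigma_{ij}(s))=X(\sigma_{ik}(s))$ for $0\le s\le r_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
A generic line has \emph{type $i$} if it separates $v_i$ from the other two vertices. By \eqref{eq:sep} the lines meeting $\sigma_{ij}$ are exactly those of types $i$ and $j$.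

Let $s<s'$ be parameters of generic points on $\sigma_{12}$, with lines $L,L'$; they are distinct by tightness. The point $\sigma_{12}(s')$ is on the $v_2$-side of $L$, and $L'$ is connected and disjoint from $L$, so $L'$ lies in the $v_2$-side of $L$. The $v_1$-side of $L$ is connected, contains $v_1$ and misses $L'$, so it is contained in the $v_1$-side of $L'$. The inclusion is strict, because $\sigma_{12}(s)$ lies in the latter only. Thus the order along $\sigma_{12}$ is the order by inclusion of $v_1$-sides. If $L'$ has type $1$, then $v_3$ is not in the $v_1$-side of $L'$, hence not in that of $L$, so $L$ has type $1$. Therefore all lines of type $1$ come before all lines of type $2$. The same holds on each path.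

Fix a line $L'$ of type $1$, meeting $\sigma_{12}$ at parameter $s'$ and $\sigma_{13}$ at parameter $s''$. By the above, the generic points of $\sigma_{12}$ before $s'$ correspond bijectively to the lines of type $1$ whose $v_1$-side is strictly contained in that of $L'$, and so do the generic points of $\sigma_{13}$ before $s''$. The correspondences respect levels, so \eqref{eq:area} gives $s'=s''$. Let $r_1$ be the supremum of these common values over all lines of type $1$, and $r_1=0$ if there are none; define $r_2,r_3$ in the same way. On $\sigma_{12}$, generic points with $s<r_1$ have type $1$ and those with $s>r_1$ have type $2$. Since generic points are dense, $r_2=|\sigma_{12}|-r_1$. This proves (a), and (b) follows by continuity.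
\end{proof}

The point $\sigma_{ij}(r_i)$ is the \emph{threshold} of $\sigma_{ij}$; it may be an endpoint. The \emph{pairing} $\iota$ exchanges $\sigma_{ij}(s)$ and $\sigma_{ik}(s)$ for $0<s<r_i$. The numbers $r_i$ are determined by the three lengths, so thresholds and pairing are equivariant under $A$. If the triangle is oriented $v_1\to v_2\to v_3\to v_1$, then
\begin{equation}\label{eq:sign}
\text{at paired generic points, $dX$ has opposite signs along this orientation,}
\end{equation}
because by (b) the signs agree in the directions away from the common vertex $v_i$, and exactly one of the two paths is oriented away from $v_i$.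

\section{An example: a once-holed torus bounding $a$}\label{sec:example}

We follow the generic lines through the simplest surface to which Proposition~\ref{prop:key} applies. Take $\Phi,\varphi,\theta$ as in Example~\ref{ex:fig8}, and put $s=abt$ and $\kappa_0=a^{-1}b^{-1}ab$. Then $sas^{-1}=ab\cdot aab\cdot(ab)^{-1}=aba$ and $sbs^{-1}=ab$, so
\[
s\kappa_0s^{-1}=(aba)^{-1}(ab)^{-1}(aba)(ab)=a^{-1}b^{-1}a^{-1}b^{-1}\cdot b\,a\,a\,b=\kappa_0 .
\]
The squares $Q_1,Q_{a^{-1}},Q_{a^{-1}b^{-1}},Q_{a^{-1}b^{-1}a},Q_{\kappa_0}$ are consecutive around $o$, so $\kappa_0$ fixes $o$. It fixes no other vertex, because it preserves only one bi-infinite geodesic of the tree, and three consecutive squares around a vertex meet only in that vertex. Since $s$ commutes with $\kappa_0$, we get $so=o$ and $D\circ s=\Phi D$.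

The relation $a\,b\,s\,b^{-1}s^{-1}=1$ describes a pentagon. Gluing the two $b$-sides and the two $s$-sides gives a once-holed torus $S\to K(A,1)$ with boundary $a$; here $-\chi(S)=1$ and $Y(e_a)=1$. Send the corners $1,\ a,\ ab,\ abs=sb,\ s$ of the pentagon to $o,\ ao,\ abo,\ abo,\ o$. The $s$-sides collapse to points, and the pentagon becomes the triangle $\Delta$ of tight paths $\gamma_a$, $a\gamma_b$, $s\gamma_b$ with vertices $v_1=o$, $v_2=ao$, $v_3=abo$. The gluing of the $b$-sides is the element $u=sa^{-1}$, which has degree $1$, carries $a\gamma_b$ to $s\gamma_b$, and fixes $abo$.

At $v_1,v_2,v_3$ the function $X$ takes the values $0,\ \theta,\ \theta^2$, and it is monotone on each side. So $r_1+r_2=\theta$, $r_2+r_3=1$ and $r_1+r_3=\theta^2$, whence $r_2=0$: the sides $\gamma_a$ and $a\gamma_b$ are both paired entirely with $s\gamma_b$. A generic line that crosses $\gamma_a$ therefore crosses $s\gamma_b$, enters the next triangle $u\Delta$ through its side $ua\gamma_b=s\gamma_b$, leaves through $us\gamma_b$, and so on. It crosses $u^ks\gamma_b$ for all $k\ge0$ and never a boundary edge $u^k\gamma_a$ with $k\geq1$ (Figure~\ref{fig:fan}). Three things happen.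

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=2.6]
\fill[gray!20] (0,0)--(1.618,1)--(1.618,-0.618)--(0,-0.618)--cycle;
\draw[dashed] (-4.6,-0.618)--(3.1,-0.618) node[right]{$Y=1-\theta$};
\draw[very thick] (0,0)--(1.618,1) node[midway,above left]{$\gamma_a$};
\draw (1.618,1)--(2.618,-0.618) node[midway,right]{$a\gamma_b$};
\draw (0,0)--(2.618,-0.618);
\node at (1.98,-0.3) {$s\gamma_b$};
\draw (-4.236,-0.382)--(2.618,-0.618);
\node at (-1.2,-0.37) {$us\gamma_b$};
\draw[very thick] (-4.236,-0.382)--(0,0) node[midway,above]{$u\gamma_a$};
\draw[->,gray] (0.4,0.247)--(0.4,-0.6);
\draw[->,gray] (0.8,0.494)--(0.8,-0.6);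
\draw[->,gray] (1.2,0.742)--(1.2,-0.6);
\node[circle,fill,inner sep=1.3pt,label=above left:{$(0,0)$}] at (0,0) {};
\node[circle,fill,inner sep=1.3pt,label=above:{$(1,0)$}] at (1.618,1) {};
\node[circle,fill,inner sep=1.3pt,label=below:{$(1,1)$}] at (2.618,-0.618) {};
\node[circle,fill,inner sep=1.3pt,label=above:{$(-2,-1)$}] at (-4.236,-0.382) {};
\node[circle,fill,inner sep=1.3pt,label=above:{$(-1,-1)$}] at (-2.618,0.618) {};
\end{tikzpicture}
\caption{The developed images of the triangles $\Delta$ and $u\Delta$ for the once-holed torus bounding $a$, drawn with $X=\theta p+q$ horizontal and $Y=p-\theta q$ vertical; dots are lattice points $(p,q)$. The vertical leaves that start on the boundary edge $\gamma_a$ cross the sides $u^ks\gamma_b$, which all end at $(1,1)$ and flatten toward the dashed line. The shaded region swept by the leaves contains no lattice point in its interior.}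
\label{fig:fan}
\end{figure}

\emph{In the surface, the band of leaves shrinks.} Pull the $k$-th crossing back to the fixed side $s\gamma_b$ by $u^{-k}$. As $u^{-1}=as^{-1}$ acts on levels by $x\mapsto\theta+\theta^{-2}x$, the band meets $s\gamma_b$, whose levels are $(0,\theta^2)$, in the disjoint intervals $(0,\theta)$, $(\theta,\theta+\theta^{-1})$, \dots, of lengths $\theta^{1-2k}$.

\emph{In the plane, the far end of the band flattens.} The side $u^ks\gamma_b$ has vector $\Phi^{k+1}e_b$, whose slope $Y/X=-\theta\lambda^{-2k-2}$ tends to $0$. It ends at $(1,1)$, so it converges to the line $Y=1-\theta$.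

\emph{The region swept out contains no lattice point.} The region is $0<X<\theta$, $1-\theta<Y<X/\theta$. The inequality $Y<X/\theta$ means $q>0$; then $Y>1-\theta$ gives $p>1+\theta(q-1)\ge1$, so $X>\theta$.

A region without lattice points that has a horizontal side cannot be tall, and this bounds the change of $Y$ along the boundary segment that feeds the band. In general, thresholds split the boundary into several bands, and their number is bounded by the number of triangles. For instance, a surface bounding $a^n$ needs about $n$ bands, hence about $n$ triangles, up to a constant factor.

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}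

\subsection*{Step 0: $\chi(S)<0$}
A positive word $W$ has $X(\operatorname{ab}W)>0$, so it is nontrivial and $S$ is not a disc. If $S$ were an annulus, then $W_1=uW_2^{-1}u^{-1}$ for some $u\in A$, and \eqref{eq:conj} would give $X(\operatorname{ab}W_1)=-\lambda^{\deg u}X(\operatorname{ab}W_2)<0$.

\subsection*{Step 1: triangulating and straightening}
We want few triangles and one edge per boundary word. Let $S$ have genus $g$. It is obtained from a polygon with boundary word
\[
\prod_{i=1}^g[\alpha_i,\beta_i]\cdot\delta_1\cdot\prod_{j=2}^d\rho_j\delta_j\rho_j^{-1}
\]
by gluing the sides $\alpha_i,\beta_i,\rho_j$ in pairs. The sides $\delta_j$ become the boundary components. The two endpoints of $\delta_j$, $j\ge2$, become one vertex, and all remaining corners become one vertex on $\delta_1$. The polygon has $4g+3d-2\ge3$ sides. Cutting it by diagonals gives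
\[
f=4g+3d-4=d-2\chi(S)
\]
triangles. Vertices of a triangle may coincide in $S$. There are exactly one vertex and one edge on each boundary component, and no other vertices.

Let $\tilde S$ be the universal cover with the lifted triangulation, and $\psi\colon\pi_1(S)\to A$ the induced homomorphism. For each $j$ choose a lift $\tilde v_j$ of the $j$-th vertex. The boundary edge that starts at $\tilde v_j$ ends at $\zeta_j\tilde v_j$, where $\zeta_j\in\pi_1(S)$ represents the $j$-th boundary component, so $\psi(\zeta_j)=w_jW_jw_j^{-1}$ for some $w_j\in A$. Put $\nu(\tilde v_j)=w_jo$ and extend $\nu$ to all vertices of $\tilde S$ by $\nu(\xi\tilde v_j)=\psi(\xi)\nu(\tilde v_j)$. To the boundary edge from $\tilde v_j$ assign the tight path $w_j\gamma_{W_j}$, which runs from $w_jo$ to $w_jW_jo=\nu(\zeta_j\tilde v_j)$; this edge is the \emph{chosen lift} of the $j$-th boundary edge of $S$. For each interior edge of $S$ choose a lift and a tight path between the $\nu$-images of its endpoints (Lemma~\ref{lem:tight}). Extend equivariantly, $\sigma_{\xi\tilde e}=\psi(\xi)\sigma_{\tilde e}$; this is possible because $\pi_1(S)$ acts freely on edges. For an edge $e$ of $S$ let $I_e$ be the parameter interval of the path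 of its chosen lift, with the measure $\mu$. It may have length $0$ if $e$ is interior. The path of any other lift $\xi\tilde e$ is identified with $I_e$ through $\psi(\xi)$, and this identification scales $\mu$ by $\lambda^{\deg\psi(\xi)}$.

\subsection*{Step 2: the leaf map}
A \emph{side} is a triangle of $S$ together with one of its three edges $e$; it carries its own copy of $I_e$. There are $3f$ sides, of finite total measure, and $d$ of them are \emph{boundary sides}, with union $\mathcal B$. Apply Lemma~\ref{lem:tripod} to a lift of each triangle. By equivariance the result does not depend on the lift. Each side receives one threshold, which divides its interior into two open \emph{half-sides}, possibly empty, and the pairing $\iota$ maps each half-side affinely onto a half-side of another side of the same triangle. Let $\kappa$ exchange corresponding points of the two sides of an interior edge, and define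
\[
T=\kappa\circ\iota\quad\text{on each half-side $H$ with $\iota(H)\not\subset\mathcal B$.}
\]
So $T$ follows a leaf across a triangle and into the next one. The map $T$ is injective, it is affine on each half-side, it preserves generic points, and its image consists of interior points of sides and misses $\mathcal B$.

\subsection*{Step 3: leaves do not return, and form few bands}
Tight paths on interior edges need not be monotone in $X$, so a priori a leaf could turn around and leave through $\partial S$, as it does in the annulus of Remark~\ref{rem:fail}. A sign excludes this. For a generic point $z$ of a side let $\varepsilon(z)=\pm$ be the sign of $dX$ at $z$ along the boundary orientation of the triangle. It does not depend on the lift because $\lambda>0$. We have $\varepsilon(\iota z)=-\varepsilon(z)$ by \eqref{eq:sign}, and $\varepsilon(\kappa z)=-\varepsilon(z)$ because the two triangles at an interior edge orient it oppositely. So $T$ preserves $\varepsilon$. On $\mathcal B$ we have $\varepsilon=+$, because $X$ increases along $w_j\gamma_{W_j}$. This is the use of positivity.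

Let $z$ be an interior point of a boundary side such that $T^kz$ is defined and is not a threshold. We claim that $T^{k+1}z$ is defined. The points $z,Tz,\dots,T^kz$ lie in open half-sides $H_0,\dots,H_k$, and by continuity $T^iz'\in H_i$ for all $i\le k$ and all $z'$ near $z$. For generic $z'$ we have $\varepsilon(T^kz')=+$, so $\varepsilon(\iota T^kz')=-$ and $\iota T^kz'\notin\mathcal B$. Hence $\iota(H_k)\not\subset\mathcal B$, which proves the claim. So the orbit of $z$ is infinite unless it reaches a threshold.

If $T^kz=T^lz'$ with $z,z'\in\mathcal B$ and $k\le l$, then $z=T^{l-k}z'$ by injectivity, and since the image of $T$ misses $\mathcal B$,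
\begin{equation}\label{eq:disjoint}
k=l\quad\text{and}\quad z=z' .
\end{equation}
Thus each of the $3f$ thresholds is reached from at most one point of $\mathcal B$. Removing these points from the interiors of the $d$ boundary sides leaves at most $d+3f$ open intervals $J$, the \emph{bands}. All $T^k$ are defined on a band $J$. By induction $T^kJ$ is an interval in the interior of a side that contains no threshold, so it lies in one half-side, and $T^{k+1}$ is affine on $J$. By \eqref{eq:disjoint} the intervals $T^kJ$, $k\ge0$, are pairwise disjoint. The total measure is finite, so $\mu(T^kJ)\to0$.

\subsection*{Step 4: bands flatten}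
Fix a band $J$ on the $j$-th boundary side, and follow it in $\tilde S$. Let $\tilde e_0$ be the chosen lift of the boundary edge and $\tilde\Delta_0$ the triangle containing it. Inductively, $T^kJ$ lies on the side $(\tilde\Delta_k,\tilde e_k)$, the pairing moves it to another edge $\tilde e_{k+1}$ of $\tilde\Delta_k$, and $\tilde\Delta_{k+1}$ is the triangle across $\tilde e_{k+1}$. Let $J^k\subset w_j^{-1}\sigma_{\tilde e_k}$ be the open subpath that corresponds to $T^kJ$; the factor $w_j^{-1}$ is chosen so that $J^0\subset\gamma_{W_j}$. By Lemma~\ref{lem:tripod} the correspondence $J^0\to J^k$, $z\mapsto z^k$, preserves $\mu$ and $X$, and for generic $z$ the points $z$ and $z^k$ lie on the same generic line.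

Write $\tilde e_k=\xi_k\hat e_k$ with $\hat e_k$ one of the finitely many chosen lifts, and $u_k=w_j^{-1}\psi(\xi_k)$. Then $u_k^{-1}J^k\subset\sigma_{\hat e_k}$ is the interval $T^kJ$ with its measure, so
\[
\lambda^{-\deg u_k}\mu(J^0)=\mu(T^kJ)\longrightarrow0,\qquad\text{that is,}\qquad\deg u_k\to+\infty .
\]
Use $(x,y)$ for the values of $(X,Y)$. Since $X$ increases along $J^0$, the images $D(J^0)$ and $D(J^k)$ are graphs $y=Y_0(x)$ and $y=Y_k(x)$ of continuous functions on the same interval $(x_1,x_2)$. The function $Y_0$ is $C_0$-Lipschitz, where
\[
C_0=\max\big(|Y(e_a)|/X(e_a),\ |Y(e_b)|/X(e_b)\big)>0 .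
\]
Let $C_S$ be the maximum of $|Y(v)|/|X(v)|$ over the vectors $v$ of the saddle connections in the finitely many chosen paths. The oscillation of $Y$ on $u_k^{-1}J^k$ is at most $C_S\lambda^{-\deg u_k}\mu(J^0)$, and $u_k$ scales $Y$ by $\lambda^{-\deg u_k}$. Hence
\begin{equation}\label{eq:osc}
\operatorname{osc}Y_k\le C_S\lambda^{-2\deg u_k}\mu(J^0)\longrightarrow0 .
\end{equation}
The constant $C_S$ depends on the surface, but it disappears in the limit.

\subsection*{Step 5: no lattice point lies strictly between the graphs}
Suppose that $(x_*,y_*)$ is a lattice point with $x_1<x_*<x_2$ and $y_*$ strictly between $Y_0(x_*)$ and $Y_k(x_*)$. No other lattice point has $X=x_*$, so the points of $J^0$ and $J^k$ over $x_*$ are not vertices. These paths contain finitely many vertices. So there are levels $x'<x_*<x''$, both outside $X(\mathbb Z^2)$, such that over $[x',x'']$ the paths $J^0$ and $J^k$ contain no vertex and $y_*$ stays strictly between $Y_0$ and $Y_k$. Let $z',z''\in J^0$ be the points over $x',x''$, and $L',L''$ their generic lines. Consider the loop that goes along $J^0$ from $z'$ to $z''$, along $L''$ to $(z'')^k$, back along $J^k$ to $(z')^k$, and along $L'$ to $z'$. It is a closed loop in $P$.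 Since $D$ maps $L'$ and $L''$ homeomorphically onto vertical lines, $D$ maps the loop onto the boundary of the region between the two graphs over $[x',x'']$. This is a simple closed curve with $(x_*,y_*)$ inside, so it has winding number $\pm1$ about that point. But $P$ is simply connected and $D(P)$ misses $\mathbb Z^2$, so the winding number is $0$. This contradiction is the step that fails when the puncture is filled.

\subsection*{Step 6: the change of $Y$ across a band is bounded}
A band may be narrow or wide, so we need a criterion for lattice points that depends on area only. The symmetry $\Phi$, which preserves both $\mathbb Z^2$ and area, provides it.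

\begin{lemma}\label{lem:rect}
There is $C_1>0$ such that every open rectangle $\{x_0<X<x_0+\alpha,\ y_0<Y<y_0+\beta\}$ with $\alpha\beta\ge C_1$ contains a point of $\mathbb Z^2$.
\end{lemma}

\begin{proof}
Since $\mathbb R^2/\mathbb Z^2$ is compact, there is $\rho$ such that every such rectangle with both sides at least $\rho$ contains a lattice point. The map $\Phi^n$ preserves $\mathbb Z^2$ and changes the sides to $\lambda^n\alpha$ and $\lambda^{-n}\beta$. Choose $n\in\mathbb Z$ with $\sqrt{\alpha\beta/\lambda}\le\lambda^n\alpha<\sqrt{\alpha\beta\lambda}$. Then $\lambda^{-n}\beta=\alpha\beta/(\lambda^n\alpha)>\sqrt{\alpha\beta/\lambda}$. Take $C_1=\lambda\rho^2$.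
\end{proof}

Let $H=|Y_0(x_2^-)-Y_0(x_1^+)|$ and assume $H>0$. By \eqref{eq:osc} choose $k$ with $\operatorname{osc}Y_k\le H/8$, and put $y_0=\inf Y_k$, so that $y_0\le Y_k\le y_0+H/8$. At one end of $(x_1,x_2)$ the limit of $Y_0$ differs from $y_0$ by at least $H/2$. Since $H\le C_0(x_2-x_1)$, the open interval $I$ of length $H/4C_0$ adjacent to this end lies in $(x_1,x_2)$, and on $I$ either $Y_0\ge y_0+H/4$ throughout or $Y_0\le y_0-H/4$ throughout. In the first case the rectangle $I\times(y_0+H/8,\ y_0+H/4)$ lies strictly between the graphs, and in the second case $I\times(y_0-H/4,\ y_0)$ does. By Step 5 the rectangle contains no lattice point, and the product of its sides is at least $H^2/32C_0$. Lemma~\ref{lem:rect} gives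
\[
H<H_0:=\sqrt{32\,C_0C_1},
\]
and $H_0$ does not depend on $S$.

\subsection*{Step 7: counting}
The number $Y(\operatorname{ab}(W_j))$ is the total change of $Y$ along $\gamma_{W_j}$. The bands on the $j$-th boundary side cover $\gamma_{W_j}$ up to finitely many points, so this number is the sum of the signed changes of $Y$ across these bands. With at most $d+3f=4d-6\chi(S)$ bands in all,
\[
\Big|\sum_jY(\operatorname{ab}(W_j))\Big|\le\big(4d-6\chi(S)\big)H_0 .
\]
By Step 0, $\chi(S)\le-1$, so $d\le2-\chi(S)\le-3\chi(S)$, and the right side is at most $18H_0\,(-\chi(S))$. The proposition holds with $c=1/18H_0$. \qed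

\medskip
This completes the proof of \eqref{eq:main}, and with it of Theorem~\ref{thm:main} and Corollary~\ref{cor:manifolds}.

\begin{thebibliography}{1}
\bibitem{Calegari} Danny Calegari, \emph{Stable commutator length is rational in free groups}, arXiv:0802.1352 (2008).
\end{thebibliography}
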